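# Maximal topologically invariant $\sigma$-ideals on the Hilbert cube

## 1. Covering cubes by copies of a cube minus its walls

Let $I=[0,1]$. In the square $I^2$ take the dense open set $G=\{x: x_1\ne\frac12,\ x_2\neq\frac12\}$, the square with a cross removed. How many images of $G$ under homeomorphisms of $I^2$ onto itself are needed to cover $I^2$?

Choose a homeomorphism $g_t$ of $I$ with $g_t(\frac12)=c_t$, where $c_0=\frac12$, $c_1=\frac13$, $c_2=\frac14$. The image of $G$ under $g_t\times g_t$ is $\{x: x_1\ne c_t,\ x_2\ne c_t\}$. The crosses at $c_0$ and $c_1$ still meet, at $(\frac12,\frac13)$ and $(\frac13,\frac12)$, so these two images do not cover. All three do: a point on all three crosses would have the three different numbers $c_0,c_1,c_2$ among its two coordinates. In the same way, in $I^n$ the set $\{x: x_i\ne \frac12\ \forall i\}$ has $n+1$ images that cover $I^n$. The reason is the pigeonhole principle: $n$ coordinates cannot take $n+1$ values.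

Now pass to the Hilbert cube $Q=\mathbb I^\omega=I^{\mathbb N}$, with coordinates $x_1,x_2,\dots$, and to
$$G=\{x\in Q:\ x_i\neq \tfrac12\ \text{ for all } i\ge 2\}.$$
(Leaving $x_1$ free is only a convenience for later.) $G$ is a countable intersection of dense open sets, so it is a dense $G_\delta$, very large in the sense of Baire category. Allow countably many images. Take any homeomorphisms $h_0,h_1,\dots$ that act coordinate by coordinate, say $h_n=\prod_i g_{n,i}$ with each $g_{n,i}$ a homeomorphism of $I$. Then $Q\setminus h_n(G)=\{x: x_i=g_{n,i}(\frac12)\text{ for some } i\ge2\}$, and any point $x$ with $x_{n+2}=g_{n,n+2}(\frac12)$ for all $n\geq 0$ lies in none of the sets $h_n(G)$. The pigeonhole principle has nothing to bite on: there is always a fresh coordinate.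

So coordinatewise homeomorphisms do not suffice. Could countably many *arbitrary* homeomorphisms of $Q$ move $G$ so as to cover $Q$? If not, the sets that can be covered by countably many images of $G$ form a proper family, closed under countable unions and under all homeomorphisms, and it contains a comeager set. This puts pressure on the idea that "meager" is the only reasonable maximal notion of smallness on $Q$ that homeomorphisms respect.

## 2. Invariant $\sigma$-ideals with Borel base

**Definitions.** A family $\mathcal I$ of subsets of a set $S$ is an *ideal* on $S$ if it is closed under subsets and finite unions, and a *$\sigma$-ideal* if it is also closed under countable unions. It is *non-trivial* if it contains some uncountable set and $\mathcal I\ne\mathcal P(S)$. A subfamily $\mathcal B\subseteq \mathcal I$ is a *base* if every $A\in\mathcal I$ lies in some $B\in\mathcal B$. The ideal has *Borel base* (resp. *BP-base*) if it has a base of Borel sets (resp. of sets with the Baire property). On a topological space $S$, $\mathcal I$ is *topologically invariant* if $\mathcal I=\{h(A):A\in\mathcal I\}$ for every homeomorphism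 $h:S\to S$.

On $Q$, the countable sets form a topologically invariant $\sigma$-ideal with Borel base, but they are excluded by non-triviality. The null sets of the product Lebesgue measure form a $\sigma$-ideal with Borel base that is not topologically invariant: some homeomorphism of $I$ takes a null Cantor set to a Cantor set of positive measure, and we can let it act on $x_1$. The $\sigma$-ideal $\mathcal M$ of meager sets (subsets of countable unions of nowhere dense sets) is topologically invariant.

Call a non-trivial topologically invariant $\sigma$-ideal with Borel base on $Q$ *admissible*. A *maximal* admissible ideal is one not properly contained in another admissible ideal.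

On $\mathbb R^n$ the meager ideal is the largest topologically invariant $\sigma$-ideal with BP-base different from $\mathcal P(\mathbb R^n)$. On $Q$ the analogous statement fails, as shown by the $\sigma$-ideal $\sigma\mathcal D_0$ of countable-dimensional sets. It is generated by the zero-dimensional subspaces of $Q$ and has a base of countable-dimensional $G_{\delta\sigma}$-sets. For instance, the set of points with all coordinates irrational is zero-dimensional, being a product of zero-dimensional spaces, and it is a dense $G_\delta$. So $\mathcal M$ is not the largest. The paper "Topologically invariant $\sigma$-ideals on the Hilbert cube" (arXiv:1302.5658, 2013) by Taras Banakh, Michal Morayne, Robert Ralowski and Szymon Zeberski asks: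

*Let $\mathcal I$ be a maximal non-trivial topologically invariant $\sigma$-ideal with Borel base on $\mathbb I^\omega$. Is $\mathcal I=\mathcal M$?*

Existence of such ideals is part of what must be settled. The answer is no, and not vacuously. We work in ZFC.

**Theorem 1.** $\mathcal M$ is a maximal admissible ideal.

**Theorem 2.** For every field $\mathbb F$ there is a maximal admissible ideal $\mathcal I_{\mathbb F}\not\subseteq\mathcal M$; in particular $\mathcal I_{\mathbb F}\ne\mathcal M$.

The set $G$ of Section 1 will belong to $\mathcal I_{\mathbb F}$. The ideals $\mathcal I_{\mathbb F}$ constructed below have further properties. Homology is singular, and a space is *$\mathbb F$-acyclic* if it is nonempty and its reduced homology over $\mathbb F$ vanishes.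

**Theorem 3.**
(a) A closed set $A\subseteq Q$ belongs to $\mathcal I_{\mathbb F}$ iff $Q\setminus K$ is $\mathbb F$-acyclic for every compact $K\subseteq A$. In particular all $Z$-sets lie in $\mathcal I_{\mathbb F}$.
(b) $\sigma\mathcal D_0\subseteq\mathcal I_{\mathbb F}$.
(c) If $\operatorname{char}\mathbb F\ne\operatorname{char}\mathbb F'$, then $\mathcal I_{\mathbb F}\neq\mathcal I_{\mathbb F'}$. Hence there are infinitely many maximal admissible ideals different from $\mathcal M$.

Throughout, $H$ is the homeomorphism group of $Q$, the map $p_N:Q\to I^N$ is the projection to the first $N$ coordinates, and $d(x,y)=\sum_i2^{-i}|x_i-y_i|$. We use these facts of Baire category. Borel sets have the Baire property. A set with the Baire property that is not meager is comeager in some nonempty open set $U$ (that is, its complement in $U$ is meager). In a Baire space no nonempty open set is meager.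

## 3. Nothing proper lies above the meager ideal

**Proof of Theorem 1.** First, $\mathcal M$ is admissible. It is a topologically invariant $\sigma$-ideal, and it has a base of $F_\sigma$-sets, since closures of nowhere dense sets are nowhere dense. It contains the uncountable set $\{x_1=\frac12\}$, and $Q\notin\mathcal M$ by the Baire theorem.

Let $\mathcal J\supsetneq\mathcal M$ be a topologically invariant $\sigma$-ideal with Borel base. Take $A\in\mathcal J\setminus\mathcal M$ and a Borel set $B\in\mathcal J$ containing $A$. As $B$ is not meager, it is comeager in some nonempty open $U$. Then $U\setminus B\in\mathcal M\subseteq\mathcal J$, so $U\in\mathcal J$. The cube $Q$ is homogeneous (Keller 1931): fixing $x_0\in U$, for each $y\in Q$ there is $h\in H$ with $h(x_0)=y$, so $y\in h(U)$. By compactness finitely many sets $h(U)\in\mathcal J$ cover $Q$. Hence $Q\in\mathcal J$ and $\mathcal J=\mathcal P(Q)$. $\square$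

Note the two moves: *localize* a non-small Borel set by the Baire property, then *spread* it over $Q$ by homeomorphisms.

## 4. Why Zorn's lemma gives no rival, and what would

Suppose we knew that the $\sigma$-ideal generated by the images of $G$ is proper. The sensible next thing is to enlarge it to a maximal admissible ideal by Zorn's lemma. This stops at chains of length $\omega$. If $\mathcal J_0\subsetneq\mathcal J_1\subsetneq\cdots$ are $\sigma$-ideals, choose $A_n\in\mathcal J_{n+1}\setminus\mathcal J_n$. The set $\bigcup_nA_n$ is in no $\mathcal J_k$, since otherwise $A_k\in\mathcal J_k$. So $\bigcup_k\mathcal J_k$ is *never* a $\sigma$-ideal. An upper bound must contain the $\sigma$-ideal it generates, and nothing in the hypotheses keeps $Q$ out of that.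

So we build a maximal ideal directly, copying Theorem 1 with other objects in the role of the open sets $U$. We look for a family $\mathcal C$ of nonempty compact subsets of $Q$, invariant under $H$, such that

- every member contains members of arbitrarily small diameter;
- there is a *countable* list of homeomorphisms $\sigma_1,\sigma_2,\dots$ such that any $L,L'\in\mathcal C$ satisfy $L\cap\sigma_N(L')\in\mathcal C$ for some $N$.

The list must be countable because the ideals are only closed under countable unions. The example of Section 1 suggests both ingredients: $\mathcal C$ should contain the walls $\{x_i=\frac12\}$, and the $\sigma_N$ should move things into fresh coordinates. A wall is hard to avoid because it separates $Q$, and homology generalizes separation.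

## 5. Compacta detected by the homology of their complements

Fix a field $\mathbb F$.

**Definition.** For compact $L\subseteq Q$ let $h_i(L)=H_i(Q,Q\setminus L;\mathbb F)$. For compact $K\subseteq L$ the inclusion $Q\setminus L\subseteq Q\setminus K$ induces a map $h_i(L)\to h_i(K)$, called restriction and written $\alpha\mapsto\alpha|K$. The compact set $L$ is *essential* if $h_i(L)\ne0$ for some $i$, and $\mathcal C$ is the family of essential compacta.

Since $Q$ is contractible, for $L\ne Q$ the long exact sequence of the pair gives
$$h_i(L)\cong\tilde H_{i-1}(Q\setminus L;\mathbb F).\tag{1}$$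
So a compact $L\neq Q$ is essential iff $Q\setminus L$ is not $\mathbb F$-acyclic. Moreover $h_0(Q)=H_0(Q)\ne0$, so $Q\in\mathcal C$. Also $h_i(\emptyset)=H_i(Q,Q)=0$, so members of $\mathcal C$ are nonempty. Clearly $h(\mathcal C)=\mathcal C$ for $h\in H$.

**Examples.** The wall $W=\{x_1=\frac12\}$ is essential, with $h_1(W)\neq0$, because its complement is disconnected. More generally $W_N=\{x_1=\dots=x_N=\frac12\}$ is essential with $h_N(W_N)\ne0$: its complement is $(I^N\setminus\{\text{center}\})\times\prod_{i>N}I\simeq S^{N-1}$. The end face $\{x_1=0\}$ is not essential, since its complement is convex. A single point is not essential; here is a proof of something more general.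

A closed set $A\subseteq Q$ is a *$Z$-set* if for every $\varepsilon>0$ there is a continuous $f:Q\to Q\setminus A$ with $d(f(x),x)<\varepsilon$ for all $x$. A point $\{x\}$ is a $Z$-set: let $f$ replace the $M$-th coordinate by a constant $c\neq x_M$ with $M$ large; it moves points by at most $2^{-M}$. Closed subsets of $Z$-sets are $Z$-sets, directly from the definition.

**Lemma 0.** If $A$ is a $Z$-set, then $Q\setminus A$ is $\mathbb F$-acyclic. In particular $h_*(\{x\})=0$ for every point $x$.

*Proof.* $Q\setminus A$ contains the image of some $f$, so it is nonempty; we may assume $A\neq\emptyset$. Let $C\subseteq Q\setminus A$ be nonempty and compact, and take $f$ as above with $\varepsilon\leq\operatorname{dist}(C,A)$. For $c\in C$, $t\in[0,1]$, the point $(1-t)c+tf(c)$ has distance $t\,d(c,f(c))<\varepsilon$ from $c$, so it is not in $A$. Thus the inclusion $C\to Q\setminus A$ is homotopic in $Q\setminus A$ to $f|_C$. This extends to $f:Q\to Q\setminus A$ with $Q$ contractible, so it is null-homotopic in $Q\setminus A$. Every cycle has compact support, so every reduced cycle in $Q\setminus A$ bounds there. The last claim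 is (1). $\square$

The sets $W_1\supseteq W_2\supseteq\cdots$ are essential and shrink to the point $(\frac12,\frac12,\dots)$, which is not. There is no contradiction: the class in $h_1(W_1)$ restricts to $h_1(W_2)\cong\tilde H_0(S^1)=0$ and dies; a new class in a higher degree takes its place.

**Mayer–Vietoris.** For compact $A,B$ the sequence
$$h_{i+1}(A\cap B)\to h_i(A\cup B)\to h_i(A)\oplus h_i(B)\tag{2}$$
is exact. This is the relative Mayer–Vietoris sequence of the open sets $U=Q\setminus A$, $U'=Q\setminus B$, for which $U\cap U'=Q\setminus(A\cup B)$ and $U\cup U'=Q\setminus(A\cap B)$. The second map is restriction. So if $\alpha\ne0$ in $h_i(A\cup B)$ and $h_{i+1}(A\cap B)=0$, then $\alpha|A\neq0$ or $\alpha|B\ne0$.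

**Continuity.** If $K_1\supseteq K_2\supseteq\cdots$ are compact with intersection $K$, then
$$h_i(K)=\varinjlim_j h_i(K_j).\tag{3}$$
Indeed a singular chain has compact support, and a compact subset of $Q\setminus K=\bigcup_j(Q\setminus K_j)$, an increasing union of open sets, lies in some $Q\setminus K_j$. So the relative chain complex of $(Q,Q\setminus K)$ is the direct limit of those of $(Q,Q\setminus K_j)$, and homology commutes with direct limits. In particular, if $\alpha\in h_i(K_1)$ and $\alpha|K_j\neq0$ for all $j$, then $\alpha|K\ne0$.

**Lemma 1 (shrinking).** If $L\in\mathcal C$ and $\varepsilon>0$, there is $L'\in\mathcal C$ with $L'\subseteq L$ and $\operatorname{diam}L'<\varepsilon$.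

*Proof.* We claim that if $L=A_1\cup\dots\cup A_m\in\mathcal C$ with all $A_i$ compact, then some $A_i$ contains a member of $\mathcal C$. For $m=1$ this is trivial. For $m\ge2$ apply (2) to $A=A_1\cup\dots\cup A_{m-1}$ and $B=A_m$. As some $h_i(A\cup B)\neq0$, one of $A$, $B$, $A\cap B=\bigcup_{i<m}(A_i\cap A_m)$ is essential. If it is $B$, we are done; the other two are unions of $m-1$ compacta, each inside some $A_i$, and the induction hypothesis applies. Now write $L$ as a finite union of compact sets of diameter $<\varepsilon$. $\square$

## 6. Moving one essential compactum into fresh coordinates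

The walls $\{x_1=\frac14\}$ and $\{x_1=\frac34\}$ are essential and disjoint, so one of two essential compacta must be moved before they can be expected to meet well. For $N\ge1$ let $\sigma_N\in H$ exchange $x_i$ and $x_{N+i}$ for $1\le i\le N$. Then $\sigma_N^{-1}=\sigma_N$. For the wall $W$ we have $W\cap\sigma_N(W)=\{x_1=x_{N+1}=\frac12\}$, which is essential in degree $2=1+1$. This is the model: degrees add, as in a product.

**Lemma 2 (intersection).** For all $L,L'\in\mathcal C$ there is $N$ with $L\cap\sigma_N(L')\in\mathcal C$.

*Proof.*

**Step 1: reduce to finitely many coordinates.** Let $0\ne\alpha\in h_k(L)$ and $0\ne\beta\in h_m(L')$ be represented by singular chains $a,b$ whose boundaries have (compact) supports $|\partial a|$, $|\partial b|$ with $|\partial a|\cap L=\emptyset$ and $|\partial b|\cap L'=\emptyset$. Disjoint compact sets $C,D\subseteq Q$ have disjoint images under $p_N$ for all large $N$: otherwise for infinitely many $N$ there are points of $C$ and of $D$ agreeing in the first $N$ coordinates, and a limit along a subsequence is a common point. So fix $N$ such that, with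
$$O=I^N\setminus p_N(L),\qquad O'=I^N\setminus p_N(L'),$$
we have $|\partial a|\subseteq p_N^{-1}(O)$ and $|\partial b|\subseteq p_N^{-1}(O')$. Write $p=p_N$, $\sigma=\sigma_N$ and $q=p\sigma$; thus $q$ is the projection to the coordinates $N+1,\dots,2N$.

**Step 2: dualize and descend to $I^N$.** We have $p^{-1}(O)\subseteq Q\setminus L$, and $a$ defines a class $[a]\in H_k(Q,p^{-1}(O))$ mapping to $\alpha$. Over a field $H^k(Q,Q\setminus L;\mathbb F)=\operatorname{Hom}(h_k(L),\mathbb F)$, so there is $u\in H^k(Q,Q\setminus L;\mathbb F)$ with $\langle u,\alpha\rangle=1$. The map $p:(Q,p^{-1}(O))\to(I^N,O)$ is a homotopy equivalence of pairs: $y\mapsto(y,0,0,\dots)$ is a section, and the straight-line homotopy from the identity to (section)$\,\circ\, p$ does not change $p$, so it preserves $p^{-1}(O)$. Hence the restriction of $u$ to $(Q,p^{-1}(O))$ is $p^*u_0$ for some $u_0\in H^k(I^N,O)$. With $a_0=p_*[a]$,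
$$\langle u_0,a_0\rangle=\langle p^*u_0,[a]\rangle=\langle u,\alpha\rangle=1.$$
Similarly we get $v\in H^m(Q,Q\setminus L')$, $v_0\in H^m(I^N,O')$, $b_0\in H_m(I^N,O')$ with $v|_{(Q,p^{-1}(O'))}=p^*v_0$ and $\langle v_0,b_0\rangle=1$.

**Step 3: move $v$.** Let $w=(\sigma^{-1})^*v\in H^m(Q,Q\setminus\sigma L')$. We have $\sigma(p^{-1}(O'))=q^{-1}(O')\subseteq Q\setminus\sigma L'$, and the restriction of $w$ to $(Q,q^{-1}(O'))$ is $(p\sigma^{-1})^*v_0=q^*v_0$.

**Step 4: multiply.** All subsets in question are open, so the relative cup product
$$\omega=u\cup w\in H^{k+m}\bigl(Q,(Q\setminus L)\cup(Q\setminus\sigma L')\bigr)=H^{k+m}\bigl(Q,Q\setminus(L\cap\sigma L')\bigr)$$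
is defined. By naturality its restriction to $(Q,\,p^{-1}(O)\cup q^{-1}(O'))$ is
$$p^*u_0\cup q^*v_0=(p,q)^*(u_0\times v_0),\qquad u_0\times v_0\in H^{k+m}(I^N\times I^N,\ O\times I^N\cup I^N\times O').$$

**Step 5: detect the product.** Let $s:I^N\times I^N\to Q$, $s(y,z)=(y,z,0,0,\dots)$. Then $(p,q)s=\mathrm{id}$, so $s$ maps the pair $(I^N\times I^N,O\times I^N\cup I^N\times O')$ to $(Q,p^{-1}(O)\cup q^{-1}(O'))$. Evaluating the restricted class on $s_*(a_0\times b_0)$ gives
$$\langle u_0\times v_0,\ a_0\times b_0\rangle=\pm\langle u_0,a_0\rangle\langle v_0,b_0\rangle=\pm1.$$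
So $\omega\neq0$, and by duality over $\mathbb F$, $h_{k+m}(L\cap\sigma L')\ne0$. $\square$

We can now answer the question of Section 1. Since $\sigma_N(W)=\{x_{N+1}=\frac12\}$, we have
$$G=Q\setminus\bigcup_{N\ge1}\sigma_N(W).\tag{4}$$
Given $h_1,h_2,\dots\in H$, start with $L_0=W$. If $L_{n-1}\in\mathcal C$, then $h_n^{-1}(L_{n-1})\in\mathcal C$, and Lemma 2 gives $N_n$ with $h_n^{-1}(L_{n-1})\cap\sigma_{N_n}(W)\in\mathcal C$. Hence $L_n=L_{n-1}\cap h_n\sigma_{N_n}(W)\in\mathcal C$, and $L_n$ misses $h_n(G)$. The nested nonempty compacta $L_n$ have a common point, and it lies in no $h_n(G)$. So countably many images of $G$ never cover $Q$.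

## 7. Baire category on nested sequences of essential compacta

The argument just given runs through one nested sequence. To get a maximal ideal, consider all of them at once, and call a Borel set small if a generic nested sequence avoids it. Baire category makes closure under countable unions automatic.

**The space $X$.** Give $\mathcal C$ the discrete topology and let
$$X=\{(L_n)_{n\ge0}\in\mathcal C^\omega:\ L_0\supseteq L_1\supseteq\cdots,\ \operatorname{diam}L_n\to0\}.$$
The product $\mathcal C^\omega$ is completely metrizable, decreasing sequences form a closed set in it, and among them $\operatorname{diam}L_n\to0$ means $\forall m\,\exists n\ \operatorname{diam}L_n<1/m$, a $G_\delta$ condition. So $X$ is completely metrizable, hence a Baire space. For $L_0\supseteq\dots\supseteq L_k$ in $\mathcal C$ let $[L_0,\dots,L_k]\subseteq X$ be the set of sequences in $X$ starting with $L_0,\dots,L_k$. These sets are open, form a base of $X$, and are nonempty by Lemma 1.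

**The map $\pi$.** Let $\pi:X\to Q$ send $(L_n)$ to the unique point of $\bigcap_nL_n$. It maps $[L_0,\dots,L_k]$ into $L_k$, and diameters tend to $0$, so it is continuous. Each $h\in H$ induces a homeomorphism $h_*:(L_n)\mapsto(h(L_n))$ of $X$ ($h$ is uniformly continuous, so diameters still tend to $0$), and $\pi h_*=h\pi$.

**Definition.**
$$\mathcal I_{\mathbb F}=\{A\subseteq Q:\ A\subseteq B\text{ for some Borel } B \text{ with }\pi^{-1}(B)\text{ meager in }X\}.$$

**Proof of Theorem 2.**

**Step 1: $\mathcal I_{\mathbb F}$ is admissible and contains $G$.** It is a $\sigma$-ideal with Borel base by definition. It is topologically invariant because $\pi^{-1}(h(B))=h_*(\pi^{-1}(B))$ for $h\in H$. Since $X$ is a nonempty Baire space, $Q\notin\mathcal I_{\mathbb F}$. Now let $[M_0,\dots,M_j]$ be any basic open set. Lemma 2 gives $N$ with $M'=M_j\cap\sigma_N(W)\in\mathcal C$. The nonempty open set $[M_0,\dots,M_j,M']\subseteq[M_0,\dots,M_j]$ is mapped by $\pi$ into $\sigma_N(W)$, which misses $G$ by (4). So $\pi^{-1}(G)$ is nowhere dense, and $G\in\mathcal I_{\mathbb F}$. As a dense $G_\delta$ in $Q$, the set $G$ is uncountable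 and non-meager. So $\mathcal I_{\mathbb F}$ is admissible and $\mathcal I_{\mathbb F}\not\subseteq\mathcal M$.

**Step 2: localize.** For maximality, let $\mathcal J\supsetneq\mathcal I_{\mathbb F}$ be a topologically invariant $\sigma$-ideal with Borel base. Take $A\in\mathcal J\setminus\mathcal I_{\mathbb F}$ and a Borel $B\in\mathcal J$ containing $A$; then $B\notin\mathcal I_{\mathbb F}$. The set $\pi^{-1}(B)$ is Borel and non-meager, so it is comeager in some $[L_0,\dots,L_k]$. Put $B^*=\bigcup_N\sigma_N(B)$, a Borel set in $\mathcal J$.

**Step 3: spread.** We claim that *every $[M_0,\dots,M_j]$ contains a nonempty open set in which $\pi^{-1}(B^*)$ is comeager.* By Lemma 2 choose $N$ with $M'=M_j\cap\sigma_N(L_k)\in\mathcal C$ and write $\sigma=\sigma_N$. Applying $\sigma_*$, we see that $\pi^{-1}(\sigma B)$ is comeager in $[\sigma L_0,\dots,\sigma L_k]$, hence in its open subset $[\sigma L_0,\dots,\sigma L_k,M']$. Since $M'$ lies in both $\sigma L_k$ and $M_j$, replacing the initial segment,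
$$(\sigma L_0,\dots,\sigma L_k,M',N_1,N_2,\dots)\mapsto(M_0,\dots,M_j,M',N_1,N_2,\dots),$$
is a homeomorphism $[\sigma L_0,\dots,\sigma L_k,M']\to[M_0,\dots,M_j,M']$. It does not change the tail of the sequence, so it commutes with $\pi$. Hence $\pi^{-1}(\sigma B)\subseteq\pi^{-1}(B^*)$ is comeager in $[M_0,\dots,M_j,M']$.

**Step 4: conclude.** Let $S=X\setminus\pi^{-1}(B^*)$, a Borel set. If $S$ were non-meager, it would be comeager in some nonempty open set, which by Step 3 contains a nonempty open $U'$ in which $S$ is also meager. Then $U'$ would be meager, contradicting that $X$ is a Baire space. So $S=\pi^{-1}(Q\setminus B^*)$ is meager and $Q\setminus B^*\in\mathcal I_{\mathbb F}\subseteq\mathcal J$. With $B^*\in\mathcal J$ we get $Q\in\mathcal J$, so $\mathcal J=\mathcal P(Q)$. Thus $\mathcal I_{\mathbb F}$ is maximal. $\square$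

Theorems 1 and 2 settle the problem: maximal admissible ideals exist, $\mathcal M$ is one of them, and $\mathcal I_{\mathbb F}$ is another.

## 8. Closed sets, $Z$-sets and countable-dimensional sets in $\mathcal I_{\mathbb F}$

**Proof of Theorem 3(a).** By (1) and the remarks after it, a compact $K$ is essential iff $Q\setminus K$ is not $\mathbb F$-acyclic (for $K=Q$ the complement is empty, hence not acyclic). So we must show that a closed $A$ is outside $\mathcal I_{\mathbb F}$ iff it contains a member of $\mathcal C$.

If $A\supseteq L\in\mathcal C$, then every $B\supseteq A$ has $\pi^{-1}(B)\supseteq[L]\ne\emptyset$, which is open and so non-meager. Hence $A\notin\mathcal I_{\mathbb F}$.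

Conversely let $A$ be closed, $A\notin\mathcal I_{\mathbb F}$. Then $\pi^{-1}(A)$ is closed and non-meager, so it has interior and contains some $[L_0,\dots,L_k]$. Put $M=L_k$. No compact $M'\subseteq M$ disjoint from $A$ is essential, because otherwise the nonempty set $[L_0,\dots,L_k,M']$ would be mapped into $M'$, off $A$. Also $A\neq\emptyset$. Let $0\ne\alpha\in h_i(M)$, and for $\varepsilon>0$ put
$$M_\varepsilon=\{x\in M:d(x,A)\le\varepsilon\},\qquad M^\varepsilon=\{x\in M:d(x,A)\ge\varepsilon\}.$$
Both $M^\varepsilon$ and $M_\varepsilon\cap M^\varepsilon$ are compact subsets of $M$ disjoint from $A$, so all their groups $h_*$ vanish, and (2) gives $\alpha|M_\varepsilon\ne0$. Letting $\varepsilon=1/j\to0$, the sets $M_{1/j}$ decrease to $M\cap A$, and (3) gives $\alpha|(M\cap A)\neq0$. So $A\supseteq M\cap A\in\mathcal C$.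

If $A$ is a $Z$-set, every compact $K\subseteq A$ is a $Z$-set, so $Q\setminus K$ is $\mathbb F$-acyclic by Lemma 0, and $A\in\mathcal I_{\mathbb F}$. $\square$

**Proof of Theorem 3(b).** It suffices to show that every zero-dimensional $A\subseteq Q$ is in $\mathcal I_{\mathbb F}$. We use two facts from Engelking, *Dimension Theory*: $A$ is contained in a zero-dimensional $G_\delta$-set (the enlargement theorem), so we may assume that $A$ is a $G_\delta$; and every point of $Q$ has arbitrarily small open neighborhoods whose boundary misses $A$.

**Step 1: what to prove.** We show that *every $L\in\mathcal C$ contains some $L'\in\mathcal C$ with $L'\cap A=\emptyset$.* This suffices: given $[M_0,\dots,M_j]$, apply it to $L=M_j$; then $[M_0,\dots,M_j,L']$ is a nonempty open set disjoint from $\pi^{-1}(A)$. So $\pi^{-1}(A)$ is nowhere dense, and $A$, being Borel, is in $\mathcal I_{\mathbb F}$. Suppose the statement fails for $L$: no compact subset of $L$ disjoint from $A$ is essential. Let $0\ne\alpha\in h_i(L)$.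

**Step 2: cut along boundaries that miss $A$.** Given $\varepsilon>0$, compactness gives a finite open cover $V_1,\dots,V_m$ of $Q$ with $\operatorname{diam}V_l<\varepsilon$ and $\operatorname{bd}V_l\cap A=\emptyset$. The closed sets $B_l=\overline{V_l}\setminus\bigcup_{j<l}V_j$ cover $Q$ (if $l$ is least with $x\in V_l$, then $x\in B_l$). For $l<l'$ we have $B_l\cap B_{l'}\subseteq\overline{V_l}\setminus V_l=\operatorname{bd}V_l$. Let $M\subseteq L$ be compact with $\alpha|M\ne0$. Split $M$ into $M\cap B_1$ and $M\cap(B_2\cup\dots\cup B_m)$. These meet in a compact subset of $L\cap\operatorname{bd}V_1$, which misses $A$ and hence is not essential. By (2), $\alpha$ is nonzero on one of the two pieces. If it is the second, split off $M\cap B_2$, and so on. In the end $\alpha|(M\cap B_l)\ne0$ for some $l$.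

**Step 3: iterate.** Starting from $M=L$ and using $\varepsilon=1,\frac12,\frac13,\dots$, we get $L\supseteq M_1\supseteq M_2\supseteq\cdots$ with $\operatorname{diam}M_j\to0$ and $\alpha|M_j\ne0$; in particular $M_j\ne\emptyset$. By (3), $\alpha|\{x\}\ne0$ for $\{x\}=\bigcap_jM_j$, contradicting Lemma 0. $\square$

In contrast with the sets $W_N$ of Section 5, here one fixed class $\alpha$ survives all the way to a point, and that is impossible.

## 9. A compactum seen only in characteristic $p$

To separate $\mathcal I_{\mathbb F}$ from $\mathcal I_{\mathbb F'}$ we use (a). Write $\mathcal C_{\mathbb F}$ for $\mathcal C$.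

**Proposition 4.** For each prime $p$ there is a compact $\Lambda\subseteq Q$ with $\Lambda\in\mathcal C_{\mathbb F_p}$ such that no compact subset of $\Lambda$ belongs to $\mathcal C_{\mathbb F'}$ for any field $\mathbb F'$ with $\operatorname{char}\mathbb F'\ne p$.

**Proof of Theorem 3(c) from Proposition 4.** Of two different characteristics, one is a prime $p$; say $\operatorname{char}\mathbb F=p\ne\operatorname{char}\mathbb F'$. As $H_*(\,\cdot\,;\mathbb F)=H_*(\,\cdot\,;\mathbb F_p)\otimes_{\mathbb F_p}\mathbb F$, we have $\mathcal C_{\mathbb F}=\mathcal C_{\mathbb F_p}$. So $\Lambda\in\mathcal C_{\mathbb F}$ and $\Lambda\notin\mathcal I_{\mathbb F}$ by (a), while $\Lambda\in\mathcal I_{\mathbb F'}$ by (a). The fields $\mathbb Q,\mathbb F_2,\mathbb F_3,\mathbb F_5,\dots$ give infinitely many ideals, all different from $\mathcal M$ by Theorem 2. $\square$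

### 9.1. One Moore space is not enough

The space $Y=S^2\cup_pD^3$, a 3-disc attached to $S^2$ by a map of degree $p$, has $\tilde H_*(Y;\mathbb Z)=\mathbb Z/p$ in degree 2 only. So $H_2(Y;\mathbb F_p)\ne0$, while $Y$ is $\mathbb F'$-acyclic if $\operatorname{char}\mathbb F'\neq p$. The first attempt is to make the complement look like $Y$: embed $Y$ polyhedrally in the interior of some $I^N$, let $V$ be a regular neighborhood, $P=\overline{I^N\setminus V}$ and $L=P\times\prod_{i>N}I$. Then $Q\setminus L\simeq Y$, so $L$ is in $\mathcal C_{\mathbb F_p}$ and not in $\mathcal C_{\mathbb F'}$. But Proposition 4 is about *all* compact subsets, and here it fails: $P$ contains a closed $N$-cube $c$ in the interior of $I^N$, and $c\times\prod_{i>N}I$ has complement $\simeq S^{N-1}$, so it is essential over every field.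

So every piece of $L$ must be dealt with as well, and the new pieces that arise in the process after that. We do this in infinitely many stages, each using new coordinates. At each stage we replace every simplex $\sigma$ of $P$ by a space $E(\sigma)$ over $\sigma$ that is acyclic away from $p$, and enlarge the removed region so as to contain all $E(\sigma)$. Chains over $\mathbb F'$ can then be pushed, staying over their own location, into the removed region. The 3-dimensional cells are attached with degree $p$ so that the class in $H_2(\,\cdot\,;\mathbb F_p)$ survives.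

### 9.2. Inductive data

Let $R=\mathbb Z[1/p]$ and write $h'_i(K)=H_i(Q,Q\setminus K;\mathbb F')$. A *box* is $\emptyset$ or a set $\prod_{i\le n}[a_i,b_i]\times\prod_{i>n}I$ with rational endpoints $0\le a_i\le b_i\leq1$. Boxes are closed under finite intersections, and there are countably many. Let $T_1,T_2,\dots$ list them all.

We construct $n_0<n_1<\cdots$ and finite unions $P_j,V_j\subseteq I^{n_j}$ of closed cubes with $P_j\cup V_j=I^{n_j}$. Put $m_j=n_{j+1}-n_j$ and $L_j=P_j\times\prod_{i>n_j}I$. Here $V_j$ is the region removed so far. We require:

- **(A)** $(V_j\times I^{m_j})\cap P_{j+1}=\emptyset$ and $V_j\times I^{m_j}\subseteq V_{j+1}$. The first part, with $P_j\cup V_j=I^{n_j}$, gives $P_{j+1}\subseteq P_j\times I^{m_j}$ and $L_{j+1}\subseteq L_j$.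
- **(B)** The map $H_2(V_j;\mathbb F_p)\cong H_2(V_j\times I^{m_j};\mathbb F_p)\to H_2(V_{j+1};\mathbb F_p)$ is injective.
- **(C)** If $l\le j$ and $T_l$ depends only on the first $n_j$ coordinates, then the restriction $h'_i(L_j\cap T_l)\to h'_i(L_{j+1}\cap T_l)$ is zero for all $i$ and all fields $\mathbb F'$ with $\operatorname{char}\mathbb F'\ne p$.

Start with $n_0=3$, $P_0=[\frac13,\frac23]^3$, $V_0=\overline{I^3\setminus P_0}$. Then $V_0\simeq S^2$, so $H_2(V_0;\mathbb F_p)\ne0$.

For the inductive step write $n,P,V$ for $n_j,P_j,V_j$ and $D=P\cap V$. For each of the finitely many $l$ in (C) write $T_l=T_l^0\times\prod_{i>n}I$ and $K_l=P\cap T_l^0$. Cut $I^n$ by all hyperplanes $x_i=c$, where $c$ runs through the endpoints of the cubes in $P,V$ and of the boxes $T_l^0$. This is a decomposition of $I^n$ into rectangular cells of all dimensions in which $P,V,D$ and all $K_l$ are subcomplexes. Let $\mathcal K$ be its barycentric subdivision: vertices are barycenters of cells, and simplices are chains of cells. A subcomplex of the cell decomposition becomes a *full* subcomplex of $\mathcal K$ (a simplex with all vertices in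 it lies in it), so each $K_l$ is full. Every simplex of $\mathcal K$ lies in $P$ or in $V$, because its barycenter does and these are subcomplexes.

### 9.3. The complexes $E(\sigma)$, acyclic away from $p$

We build a finite CW complex $E$ and a map $\rho:E\to P$, with one open cell $e_\tau$ for each simplex $\tau$ of $P$, of the same dimension as $\tau$. We put $E(\tau)=\bigcup_{\tau'\le\tau}e_{\tau'}$, the union over all faces $\tau'$ of $\tau$, including $\tau$.

Begin with $E_2=D\cup P^{(2)}$, where $P^{(2)}$ is the 2-skeleton, and $\rho$ the inclusion. Here $e_\tau$ is the open simplex and $E(\tau)=\tau$. For $r=3,\dots,n$ suppose $E_{r-1}$ over $D\cup P^{(r-1)}$ has been built. For every $r$-simplex $\sigma$ of $P$ not in $D$ let $E(\partial\sigma)=\bigcup_{\tau\subsetneq\sigma}E(\tau)$. Attach an $r$-disc $D_\sigma$ along a map $f_\sigma:S^{r-1}\to E(\partial\sigma)$ chosen below, so that $E(\sigma)=E(\partial\sigma)\cup D_\sigma$. Extend $\rho$ over $D_\sigma$ by coning $\rho f_\sigma:S^{r-1}\to\partial\sigma$ from the barycenter of $\sigma$. The complex $E(\partial\sigma)$ has dimension $\leq r-1$, so this gives a CW complex.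 Let $E=E_n$ (and $E=E_2$ if no discs are attached).

By the coning, $\rho$ maps each $e_\tau$ into the open simplex of $\tau$. Hence $E(\tau)=\rho^{-1}(\tau)$, so
$$E(\tau)\cap E(\tau')=E(\tau\cap\tau'),\qquad \rho^{-1}(D)=D,\qquad E(\tau)=\tau\ \text{ for }\tau\subseteq D.$$

We choose the $f_\sigma$ so that **every $E(\tau)$ is $R$-acyclic**, i.e. $\tilde H_*(E(\tau);R)=0$. For $\tau$ in $D\cup P^{(2)}$ this holds since $E(\tau)=\tau$.

**Case $r=3$.** All proper faces of $\sigma$ have dimension $\le2$, so $E(\partial\sigma)=\partial\sigma\cong S^2$. Let $f_\sigma$ have degree $p$. Then $\tilde H_*(E(\sigma);\mathbb Z)$ is $\mathbb Z/p$ in degree 2, and $E(\sigma)$ is $R$-acyclic.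

To see what happens next, let $r=4$ and let no 3-face of $\sigma$ be in $D$. Cellular chains show that $E(\partial\sigma)$ is $\partial\Delta^4$ with $\partial_3$ multiplied by $p$. So $H_3(E(\partial\sigma);\mathbb Z)=\mathbb Z$, mapped by $\rho$ to $H_3(\partial\sigma)$ as multiplication by $p$ (each 3-cell covers its simplex with degree $p$). In degree 2 the cycles, $\cong\mathbb Z^4$, are taken modulo $p$, so $H_2=(\mathbb Z/p)^4$. Over $R$ this is a 3-sphere, and we want to cone it off over $R$ with a single disc.

**Case $r\ge4$, first step: $\rho:E(\partial\sigma)\to\partial\sigma$ is an $R$-homology isomorphism.** For a subcomplex $A$ of $\partial\sigma$ let $E(A)=\bigcup_{\tau\subseteq A}E(\tau)$. We show by induction on the number of simplices that $\rho:E(A)\to A$ is an $R$-homology isomorphism. For $A=\emptyset$ there is nothing to prove. Otherwise let $\tau$ be a maximal simplex of $A$ and $A'$ the subcomplex of all other simplices. Then $A=A'\cup\tau$, $A'\cap\tau=\partial\tau$, $E(A)=E(A')\cup E(\tau)$ and $E(A')\cap E(\tau)=E(\partial\tau)$. The map $\rho$ is an $R$-homology isomorphism over $A'$ and $\partial\tau$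 by induction, and over $\tau$ because $E(\tau)$ and $\tau$ are $R$-acyclic. Compare the two Mayer–Vietoris sequences by the five lemma. So $E(\partial\sigma)$ has the $R$-homology of $S^{r-1}$.

**Second step: a map from a sphere.** The 2-skeleton of $E(\partial\sigma)$ is the 2-skeleton of the $r$-simplex $\sigma$, which is simply connected, and the other cells have dimension $\ge3$. So $E(\partial\sigma)$ is simply connected. It is a finite complex and $R$ is flat over $\mathbb Z$, so $H_i(E(\partial\sigma);\mathbb Z)\otimes R=H_i(E(\partial\sigma);R)$ is $0$ for $0<i<r-1$ and $R$ for $i=r-1$. Hence $H_i(E(\partial\sigma);\mathbb Z)$ is a finite $p$-group for $0<i<r-1$. The group $H_{r-1}(E(\partial\sigma);\mathbb Z)$ has rank 1, and it is free because $E(\partial\sigma)$ has dimension $\le r-1$; so it is $\mathbb Z$. Now use Serre's Hurewicz theorem modulo the class of $p$-primary torsion groups (Serre 1953; Spanier, *Algebraic Topology*, Ch. 9.6): for a simply connected space whose integral homology in degrees $0<i<k$ is $p$-primary torsion, the kernel and cokernel of the Hurewicz map $\pi_k\to H_k$ are $p$-primary torsion.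 With $k=r-1$ we find $f_\sigma:S^{r-1}\to E(\partial\sigma)$ whose Hurewicz image is $p^s$ times a generator of $H_{r-1}=\mathbb Z$, for some $s\ge0$.

**Third step: cone off.** As $p^s$ is a unit in $R$, the map $f_\sigma$ is an $R$-homology isomorphism. Therefore $E(\sigma)=E(\partial\sigma)\cup_{f_\sigma}D_\sigma$ is $R$-acyclic, and the construction of $E$ is complete.

If $\operatorname{char}\mathbb F'\neq p$, then $\mathbb F'$ is an $R$-module, and by universal coefficients over the principal ideal domain $R$ every $E(\tau)$ is $\mathbb F'$-acyclic.

### 9.4. The next stage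

We place $E$ over $P$ in new coordinates and thicken. Since $E$ is a finite-dimensional compact metrizable space, there is an embedding $\iota:E\to I^m$ for some $m\ge1$. Then $e=(\rho,\iota):E\to P\times I^m$ is an embedding. Let
$$\Sigma=(V\times I^m)\cup e(E)\subseteq I^{n+m}.$$
We have $e(E)\cap(V\times I^m)=e(\rho^{-1}(P\cap V))=e(D)$.

The sets $V\times I^m$, $e(E)$ and $e(D)$ are homeomorphic to finite CW complexes, hence are compact ANRs. By the union theorem for ANRs (if two closed sets and their intersection are ANRs, so is their union) $\Sigma$ is a compact ANR. So there are an open $O\supseteq\Sigma$ in $I^{n+m}$ and a retraction $O\to\Sigma$. Take a cubical grid on $I^{n+m}$ of mesh $1/M$, so fine that all closed grid cubes meeting $\Sigma$ lie in $O$. Let $V_{j+1}$ be the union of the closed grid cubes meeting $\Sigma$, let $P_{j+1}$ be the union of those not meeting $\Sigma$, and let $n_{j+1}=n+m$. Then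
$$P_{j+1}\cup V_{j+1}=I^{n+m},\qquad P_{j+1}\cap\Sigma=\emptyset,\qquad\Sigma\subseteq V_{j+1}\subseteq O,$$
and (A) holds because $V\times I^m\subseteq\Sigma$.

### 9.5. The class mod $p$ survives: proof of (B)

The retraction $O\to\Sigma$ restricts to a retraction $V_{j+1}\to\Sigma$, so $H_2(\Sigma;\mathbb F_p)\to H_2(V_{j+1};\mathbb F_p)$ is injective. It remains to treat $H_2(V\times I^m;\mathbb F_p)\to H_2(\Sigma;\mathbb F_p)$.

The space $\Sigma$ arises from $V\times I^m$ by attaching, in order of dimension, the cells $e_\tau$ for the simplices $\tau$ of $P$ not in $D$: first simplices of dimension $\le2$, then the discs $D_\sigma$ of dimension $3,4,\dots$. When a $d$-cell is attached to a space $Y$, the exact sequence of the pair shows that the kernel of $H_2(Y;\mathbb F_p)\to H_2(Y\cup D^d;\mathbb F_p)$ is the image of $H_3(Y\cup D^d,Y;\mathbb F_p)\cong H_3(D^d,S^{d-1};\mathbb F_p)$. For $d\ne3$ this group is $0$. For $d=3$ the kernel is generated by the image of the fundamental class of $S^2$ under $S^2\xrightarrow{\ \deg p\ }\partial\sigma\to Y$, which is $p$ times a class and so is $0$ mod $p$. So every attachment is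 injective on $H_2(\,\cdot\,;\mathbb F_p)$, and (B) holds.

### 9.6. Other characteristics die: proof of (C)

Let $\operatorname{char}\mathbb F'\ne p$, let $l$ be as in (C), and write $K=K_l$, $T^0=T^0_l$, so that $L_j\cap T_l=K\times\prod_{i>n}I$.

**Step 1: represent a class by a simplicial chain.** The map $x\mapsto(x,0,0,\dots)$ induces an isomorphism $H_i(I^n,I^n\setminus K;\mathbb F')\cong h'_i(L_j\cap T_l)$. Let $\mathcal N$ be the subcomplex of simplices of $\mathcal K$ disjoint from $K$. In any simplex, the vertices in $K$ span a face in $K$ (fullness), and the other vertices span a face in $\mathcal N$ (a subcomplex meeting a face contains a vertex of it). A point outside $K$ can be slid along the join lines to the face in $\mathcal N$, and these slides fit together. So $I^n\setminus K$ deformation retracts to $|\mathcal N|$. Hence every class in $H_i(I^n,I^n\setminus K;\mathbb F')$ is represented by a simplicial chain $b\in C_i(\mathcal K;\mathbb F')$ with $\partial b\in C_{i-1}(\mathcal N;\mathbb F')$.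

**Step 2: two carriers.** For simplices $\sigma$ of $\mathcal K$ let $\Psi(\sigma)=\sigma\times I^m$ and
$$\Phi(\sigma)=e(E(\sigma))\ \text{ if }\sigma\subseteq P,\qquad\Phi(\sigma)=\sigma\times I^m\ \text{ if }\sigma\subseteq V,\ \sigma\not\subseteq P.$$
All $\Phi(\sigma)$ and $\Psi(\sigma)$ are $\mathbb F'$-acyclic, and $\Phi(\sigma)\subseteq\Psi(\sigma)\cap\Sigma$ because $\rho(E(\sigma))\subseteq\sigma$. Clearly $\Psi(\tau)\subseteq\Psi(\sigma)$ for faces $\tau$ of $\sigma$. The same holds for $\Phi$. If $\sigma\subseteq P$, then $\tau\subseteq P$ and $E(\tau)\subseteq E(\sigma)$. If $\sigma\not\subseteq P$ and $\tau\not\subseteq P$, both carriers are products with $I^m$. If $\sigma\subseteq V$, $\sigma\not\subseteq P$ and $\tau\subseteq P$, then $\tau\subseteq P\cap V=D$, so $E(\tau)=\tau$, $\rho$ is the identity on it, and $\Phi(\tau)=e(\tau)\subseteq\tau\times I^m\subseteq\Phi(\sigma)$.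

**Step 3: push the chain into $\Sigma$.** The acyclic carrier theorem says: for a monotone carrier with $\mathbb F'$-acyclic values there is an augmentation-preserving chain map from $C_*(\mathcal K;\mathbb F')$ to singular chains carried by it, and any two such maps are chain homotopic by a homotopy carried by it. So there is a chain map $s$ from $C_*(\mathcal K;\mathbb F')$ to the singular chains of $I^{n+m}$ carried by $\Phi$. Let $\kappa$ be the chain map induced by $x\mapsto(x,0)$. Both $s$ and $\kappa$ are carried by $\Psi$, so there is a homotopy $\theta$ carried by $\Psi$ with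
$$\kappa(b)-s(b)=\partial\theta(b)+\theta(\partial b).\tag{5}$$

**Step 4: read off the vanishing.** Let $K'=P_{j+1}\cap(T^0\times I^m)$, so that $L_{j+1}\cap T_l=K'\times\prod_{i>n+m}I$. The chain $s(b)$ lies in $\Sigma$, which is disjoint from $P_{j+1}\supseteq K'$. The chain $\theta(\partial b)$ lies in $|\mathcal N|\times I^m$, which is disjoint from $K\times I^m$; and $K\times I^m=(P\cap T^0)\times I^m\supseteq K'$ since $P_{j+1}\subseteq P\times I^m$. By (5), $\kappa(b)$ is a boundary modulo chains in $I^{n+m}\setminus K'$. So it represents $0$ in $H_i(I^{n+m},I^{n+m}\setminus K';\mathbb F')\cong h'_i(L_{j+1}\cap T_l)$. The chain $\kappa(b)$ represents exactly the restriction of the class of $b$, since $x\mapsto(x,0)\mapsto(x,0,0,\dots)$ is the map of Step 1. This is (C), and the induction is complete.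

### 9.7. The intersection $\Lambda$

**Proof of Proposition 4.** Let $\Lambda=\bigcap_jL_j$.

**Step 1: $\Lambda\in\mathcal C_{\mathbb F_p}$.** Put $\hat V_j=V_j\times\prod_{i>n_j}I$. From $P_j\cup V_j=I^{n_j}$ and (A),
$$Q\setminus L_j\subseteq\hat V_j\subseteq Q\setminus L_{j+1}.$$
So $Q\setminus\Lambda=\bigcup_j\hat V_j$, the $\hat V_j$ increase, and each compact subset of $Q\setminus\Lambda$ lies in some $Q\setminus L_j\subseteq\hat V_j$. Hence $H_2(Q\setminus\Lambda;\mathbb F_p)=\varinjlim_jH_2(\hat V_j;\mathbb F_p)=\varinjlim_jH_2(V_j;\mathbb F_p)$, with the maps of (B). They are injective and $H_2(V_0;\mathbb F_p)\ne0$, so the limit is nonzero. By (1), $H_3(Q,Q\setminus\Lambda;\mathbb F_p)\ne0$.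

**Step 2: pieces of $\Lambda$ in boxes.** Let $\operatorname{char}\mathbb F'\ne p$ and let $T=T_l$ be a box. For all large $j$ we have $l\le j$ and $T$ depends only on the first $n_j$ coordinates. By (3), $h'_*(\Lambda\cap T)=\varinjlim_jh'_*(L_j\cap T)$, and by (C) the maps of this system are zero for large $j$. So $h'_*(\Lambda\cap T)=0$.

**Step 3: finite unions of boxes.** We show $h'_*(\Lambda\cap(T^1\cup\dots\cup T^r))=0$ for boxes $T^1,\dots,T^r$ by induction on $r$. Apply (2) with $A=\Lambda\cap(T^1\cup\dots\cup T^{r-1})$ and $B=\Lambda\cap T^r$. Here $A\cap B=\Lambda\cap\bigcup_{i<r}(T^i\cap T^r)$ is again $\Lambda$ intersected with a union of $r-1$ boxes. So $h'_*$ vanishes on $A$, $B$ and $A\cap B$, hence on $A\cup B$.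

**Step 4: all compact subsets.** Let $K\subseteq\Lambda$ be compact. Let $T^{(l)}$ be the union of those boxes that meet $K$ and have the form (dyadic cube of side $2^{-l}$ in $I^l$) $\times\prod_{i>l}I$. A box of level $l+1$ that meets $K$ lies in a box of level $l$, which then meets $K$ too; so $T^{(l+1)}\subseteq T^{(l)}$. A point in all $T^{(l)}$ has points of $K$ arbitrarily close to it, so $\bigcap_lT^{(l)}=K$ and $K=\bigcap_l(\Lambda\cap T^{(l)})$. By (3) and Step 3, $h'_*(K)=0$, that is, $K\notin\mathcal C_{\mathbb F'}$. This proves Proposition 4, and with it Theorem 3(c). $\square$
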